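# Products of spaces of real places, and why the torus is not a space of real places

## 1. The guess that products of realizable spaces are realizable

To every field $F$ one can attach a compact Hausdorff space $M(F)$, the space of its $\mathbb R$-places. Call a topological space realizable if it is homeomorphic to $M(F)$ for some field $F$. Is the product of two realizable spaces again realizable?

The answer one would first guess is yes. The class of realizable spaces is stable under closed subspaces and finite disjoint unions, and even under products with one factor from a large class of spaces. The circle is $M(\mathbb R(y))$, where $y$ is one variable. So for the torus one would try a field in two variables. The question is taken from Franz-Viktor Kuhlmann and Katarzyna Kuhlmann, "Embedding theorems for spaces of $\mathbb R$-places of rational function fields and their products", arXiv:1304.0201 (2013), where the torus is the test case.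

The guess is true in every case that one can do easily. It fails for the torus, and the failure can be described exactly: for non-empty realizable $X$ and $Y$, the product $X\times Y$ is realizable if and only if one of the two factors is totally disconnected.

## 2. Orderings, real places, and the functions defined by field elements

**Definition (orderings).** For a field $K$, let $\mathcal X(K)$ be the set of all orderings of $K$, given by their positive cones $P$. It is non-empty if and only if $K$ is formally real. The Harrison topology on $\mathcal X(K)$ has as subbasis the sets $H(a)=\{P\in\mathcal X(K)\mid a\in P\}$ for $a\in K\setminus\{0\}$.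

The complement of $H(a)$ is $H(-a)$, so each $H(a)$ is open and closed. With this topology $\mathcal X(K)$ is a boolean space, that is, compact, Hausdorff and totally disconnected.

**Definition (places).** A place $\xi\colon K\to L\cup\{\infty\}$ is a map such that $\mathcal O=\xi^{-1}(L)$ is a subring of $K$, $\xi|_{\mathcal O}$ is a ring homomorphism with $\xi(1)=1$, and $\xi(a)=\infty$ implies $\xi(a^{-1})=0$. An $\mathbb R$-place is a place with $L=\mathbb R$.

The ring $\mathcal O$ is a valuation ring of $K$. For $a\neq0$ we have $\xi(a)=0$ if and only if $\xi(a^{-1})=\infty$. Indeed, if $\xi(a)=0$ and $a^{-1}\in\mathcal O$, then $1=\xi(a)\xi(a^{-1})=0$, which is absurd. If $\xi(a)$ is finite and non-zero, then $a^{-1}\in\mathcal O$ and $\xi(a^{-1})=\xi(a)^{-1}$. For an $\mathbb R$-place, $\xi(q)=q$ for all $q\in\mathbb Q$.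

**Definition (the place of an ordering).** Let $P$ be an ordering of $K$. The convex hull of $\mathbb Q$ in $(K,P)$ is a valuation ring, and its residue field is archimedean ordered. Composing the residue place with the unique order-preserving embedding of the residue field into $\mathbb R$ gives an $\mathbb R$-place $\lambda(P)$. Every $\mathbb R$-place of $K$ arises in this way.

**Definition (the space $M(F)$).** $M(F)$ is the set of all $\mathbb R$-places of $F$ with the quotient topology of the surjection $\lambda\colon\mathcal X(F)\to M(F)$. It is empty if $F$ is not formally real. It is always a compact Hausdorff space.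

Here is an example. Order $\mathbb R(y)$ so that $y$ is positive and smaller than every positive real. A non-zero element is $y^k u$ with $u(0)\ne0,\infty$, and it is bounded by a rational number exactly when $k\ge0$. So the convex hull of $\mathbb Q$ is the local ring $\mathbb R[y]_{(y)}$, and $\lambda(P)$ is evaluation at $y=0$. If $y$ is instead negative and infinitesimal, we get the same ring and the same place. The map $\lambda$ glues these two orderings.

We use four known facts about realizability:

- (i) closed subspaces of realizable spaces are realizable;
- (ii) finite disjoint unions of realizable spaces are realizable;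
- (iii) the product of a realizable space with any boolean space is realizable;
- (iv) $M(\mathbb R(y))$ is homeomorphic to the circle, so the circle is realizable.

Write $S^1=\{z\in\mathbb C:|z|=1\}$ and $\mathbb P^1(\mathbb R)=\mathbb R\cup\{\infty\}$, which is also a circle. For $a\in F$ put $\hat a\colon M(F)\to\mathbb P^1(\mathbb R)$, $\hat a(\xi)=\xi(a)$. Everything below rests on the fact that these functions are continuous.

**Lemma A.** Let $F$ be formally real. For every $a\in F$ the map $\hat a\colon M(F)\to\mathbb P^1(\mathbb R)$ is continuous.

*Proof.* By the definition of the quotient topology it suffices that $P\mapsto\lambda(P)(a)$ is continuous on $\mathcal X(F)$. If $a\in\mathbb Q$ this map is constant, so let $a\notin\mathbb Q$. The residue map of the convex hull of $\mathbb Q$ preserves $\le$, and so does the embedding into $\mathbb R$. This gives three properties: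

- if $\lambda(P)(u)$ is finite and $>0$, then $u\in P$ (otherwise $u\le_P0$, and the value would be $\le 0$);
- if $p\le_P a\le_P q$ with $p,q\in\mathbb Q$, then $\lambda(P)(a)\in[p,q]$;
- $\lambda(P)(a)=\infty$ if and only if $|a|>_P n$ for all $n\in\mathbb N$.

For rationals $p<q$ and for $n\in\mathbb N$ we claim
$$\{P:\lambda(P)(a)\in(p,q)\}=\bigcup_{p<p'<q'<q}H(a-p')\cap H(q'-a),\qquad(1)$$
$$\{P:\lambda(P)(a)\notin[-n,n]\}=\bigcup_{m>n}H(a-m)\cup H(-a-m),\qquad(2)$$
where $p',q',m$ run through $\mathbb Q$. None of the elements in brackets is zero, because $a\notin\mathbb Q$.

In (1), if $\lambda(P)(a)\in(p,q)$, choose rationals with $p<p'<\lambda(P)(a)<q'<q$. Then $\lambda(P)(a-p')>0$ and $\lambda(P)(q'-a)>0$, so $a-p',q'-a\in P$. Conversely, if $a-p',q'-a\in P$, then $\lambda(P)(a)\in[p',q']\subseteq(p,q)$.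

In (2), suppose $\lambda(P)(a)\notin[-n,n]$. If the value is $\infty$, then $|a|>_Pm$ for every rational $m>n$, so $a-m\in P$ or $-a-m\in P$. If it is a real number $r$ with $|r|>n$, choose a rational $m$ with $n<m<|r|$; then $a-m\in P$ or $-a-m\in P$ according to the sign of $r$. Conversely, if $a-m\in P$ with $m>n$, then $\lambda(P)(a)$ is $\infty$ or is $\ge m>n$. The case $-a-m\in P$ is symmetric.

The right-hand sides of (1) and (2) are open, and the sets $(p,q)$ and $\mathbb P^1(\mathbb R)\setminus[-n,n]$ form a base of $\mathbb P^1(\mathbb R)$. $\blacksquare$

## 3. Products with points, finite sets and boolean spaces, and an attempt at the torus with $\mathbb R(x,y)$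

The positive elements of an ordering of $\mathbb R$ are exactly the non-zero squares, so $\mathbb R$ has one ordering and $M(\mathbb R)$ is a point. Hence for realizable $X$ the product $X\times M(\mathbb R)\cong X$ is realizable.

The field $\mathbb Q(\sqrt2)$ has two orderings. Both are archimedean, so the places are the two embeddings into $\mathbb R$, and $M(\mathbb Q(\sqrt2))$ is a discrete space with two points. Taking $X\times M(\mathbb Q(\sqrt2))$ means taking two disjoint copies of $X$, which is realizable by (ii). More generally, (iii) settles every product with a boolean factor, for instance circle times Cantor set.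

The circle can be seen by hand. Let $\xi$ be an $\mathbb R$-place of $\mathbb R(y)$. Its restriction to $\mathbb R$ is the only $\mathbb R$-place of $\mathbb R$, the identity. If $\xi(y)=c\in\mathbb R$, then every polynomial $p(y)$ has value $p(c)$, so the valuation ring of $\xi$ contains $\mathbb R[y]_{(y-c)}$. That is a discrete valuation ring, hence maximal among the proper subrings of $\mathbb R(y)$, and the valuation ring of $\xi$ is proper because $\xi(y-c)=0$. So $\xi$ is evaluation at $c$. If $\xi(y)=\infty$, the same argument with $1/y$ shows that $\xi$ is evaluation at $\infty$. Thus $\hat y\colon M(\mathbb R(y))\to\mathbb P^1(\mathbb R)$ is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism.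

For the torus the obvious candidate is $\mathbb R(x,y)$ with the continuous map
$$(\hat x,\hat y)\colon M(\mathbb R(x,y))\to\mathbb P^1(\mathbb R)\times\mathbb P^1(\mathbb R).$$
This map is not injective. Put $s=x/y$, so that $\mathbb R(x,y)=\mathbb R(s,y)$. For any $c\in\mathbb P^1(\mathbb R)$ compose the $y$-adic place $\mathbb R(s,y)\to\mathbb R(s)\cup\{\infty\}$ with the place of $\mathbb R(s)$ given by evaluation at $s=c$. Under the first place, $y$ and $x=sy$ already go to $0$. So this is a place $\xi$ with $\xi(x)=\xi(y)=0$ and $\xi(x/y)=c$, and over the single point $(0,0)$ there is a place for each $c\in \mathbb P^1(\mathbb R)$.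

By (i) it would suffice to find a closed subspace of $M(\mathbb R(x,y))$ which $(\hat x,\hat y)$ maps homeomorphically onto the torus, that is, a continuous section $\sigma$ of the map. There is none. If $\sigma$ were continuous, then $\widehat{x/y}\circ\sigma$ would be continuous by Lemma A. At $(r,0)$ with real $r\neq0$ its value is $\infty$, since $y$ has value $0$ and $x$ has a finite non-zero value. At $(0,r)$ with real $r\ne0$ its value is $0$. Both kinds of points converge to $(0,0)$, a contradiction.

This only excludes one field with one choice of coordinates. But it shows what to watch: where two elements $g,h$ of a field both vanish, their quotient $g/h$ still has a value, and this value must depend continuously on the place.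

## 4. Extension of squares, and the criterion for products

**Theorem 1.** Let $F$ be any field, $A\subseteq M(F)$ closed, and $f\colon A\to S^1$ continuous. Then $f^2$ extends to a continuous map $M(F)\to S^1$.

**Theorem 2.** Let $X,Y$ be non-empty realizable spaces. Then $X\times Y$ is realizable if and only if $X$ or $Y$ is totally disconnected. In particular, the torus is not realizable, so products of realizable spaces need not be realizable.

A realizable space is compact Hausdorff, so for it "totally disconnected" and "boolean" mean the same.

Theorem 1 rules out the torus at once. Suppose the torus were $M(F)$. It contains a closed disc $\Delta$. Let $A=\partial\Delta$, a closed subset, and let $f\colon A\to S^1$ be a homeomorphism. By Theorem 1, $f^2$ extends to $M(F)$ and hence to $\Delta$. But a map $\partial\Delta\to S^1$ that extends over the disc has degree $0$, while $f^2$ has degree $\pm2$. So the torus is not realizable. For general $X$ and $Y$ there need not be any disc in $X\times Y$, and Section 7 supplies a replacement. First we prove Theorem 1.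

## 5. Approximation by field elements, and the common zeros of $g$ and $h$

Theorem 1 speaks about arbitrary continuous maps. To use the field, we must approximate them by functions $\hat a$.

**Lemma B.** Let $F$ be formally real, $M=M(F)$, and $H=\{a\in F:\xi(a)\neq\infty\text{ for all }\xi\in M\}$. Then $\hat H=\{\hat a:a\in H\}$ is uniformly dense in $C(M,\mathbb R)$.

*Proof.* $H$ is the intersection of the valuation rings of all $\xi\in M$, so it is a ring, and it contains $\mathbb Q$. By Lemma A, $\hat H$ consists of continuous real functions. It is a $\mathbb Q$-algebra containing the rational constants.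

We show that $\hat H$ separates points. Let $\xi\ne\eta$ in $M$ and choose $a\in F$ with $\xi(a)\neq\eta(a)$. The trouble is that $a$ may take the value $\infty$, so we replace it by bounded elements. Since $F$ is formally real, $1+a^2\ne0$. For every $\zeta\in M$,
$$\zeta\Big(\frac1{1+a^2}\Big)=\frac1{1+\zeta(a)^2},\qquad \zeta\Big(\frac a{1+a^2}\Big)=\frac{\zeta(a)}{1+\zeta(a)^2},\qquad(3)$$
both read as $0$ if $\zeta(a)=\infty$. For finite $\zeta(a)$ this is clear, since $1+\zeta(a)^2\neq0$. If $\zeta(a)=\infty$, put $b=a^{-1}$, so that $\zeta(b)=0$. Then $\frac1{1+a^2}=\frac{b^2}{1+b^2}$ and $\frac a{1+a^2}=\frac b{1+b^2}$ have value $0$. So both elements lie in $H$. The map $t\mapsto\big(\frac1{1+t^2},\frac t{1+t^2}\big)$ is injective on $\mathbb P^1(\mathbb R)$: the point $\infty$ goes to $(0,0)$, and for finite $t$ the first coordinate is non-zero and the quotient of the coordinates returns $t$. Hence one of the two elements separates $\xi$ and $\eta$.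

The uniform closure of $\hat H$ is closed under sums and products and contains all real constants, so it is a closed real algebra that contains the constants and separates points. By Stone–Weierstrass it is $C(M,\mathbb R)$. $\blacksquare$

Now let $f\colon A\to S^1$ be given, with $A\ne\emptyset$. The sensible first attempt is to extend $f$ itself. Tietze's theorem extends $f$ to a continuous map $M\to\mathbb C$. Lemma B gives $g,h\in H$ such that $z=\hat g+i\hat h$ is uniformly close to this map. On $A$ the function $z$ is close to $f$, hence non-zero, and $z/|z|$ is a small deformation of $f$. So we would like to use $z/|z|$ on all of $M$. This breaks down exactly at the points outside $A$ where $\hat g=\hat h=0$, and in general one cannot avoid them: Theorem 7 will show that $f$ need not extend.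

## 6. The quotient $g/h$ has a value at every real place

At a common zero of $\hat g$ and $\hat h$ the direction of the vector $(\hat g,\hat h)$ is lost. But the element $g/h\in F$ has a value in $\mathbb P^1(\mathbb R)$ at every place, and $\widehat{g/h}$ is continuous on all of $M$. Where $(\hat g,\hat h)\ne(0,0)$, this value is the slope of the line through $0$ and $z$. So the field extends the line, though not the vector. A line knows $z$ only up to sign, and this is where the square comes from.

To turn lines into points of $S^1$, let
$$\varphi\colon\mathbb P^1(\mathbb R)\to S^1,\qquad \varphi(t)=\frac{t+i}{t-i},\quad\varphi(\infty)=1.$$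
It is continuous. For real $(u,v)\neq(0,0)$ and $z=u+iv$,
$$\varphi(u/v)=\frac z{\bar z}=\frac{z^2}{|z|^2},\qquad u/0:=\infty.\qquad(4)$$
For $v\ne0$ multiply numerator and denominator of $\varphi(u/v)$ by $v$. For $v=0$ the number $z$ is real and both sides are $1$.

*Proof of Theorem 1.* If $A=\emptyset$, take a constant map. Let $A\ne\emptyset$; then $F$ is formally real. Put $M=M(F)$.

**Step 1. Replace $f$ by field elements on $A$.** $M$ is compact Hausdorff, hence normal, so by Tietze (applied to real and imaginary parts) $f$ extends to a continuous map $M\to\mathbb C$. By Lemma B there are $g,h\in H$ such that $z:=\hat g+i\hat h$ satisfies $|z-f|<\frac12$ on $A$. As $|f|=1$, also $|z/f-1|<\frac12$ on $A$. So $z\neq0$ on $A$, and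
$$\frac z{|z|}=f\,e^{i\theta}\ \text{ on }A,\qquad\theta=\operatorname{Arg}(z/f)\colon A\to\Big(-\frac\pi2,\frac\pi2\Big)\ \text{continuous.}\qquad(5)$$
In particular $g$ and $h$ are not both the zero element of $F$, since $A\neq\emptyset$.

**Step 2. Define a map on all of $M$ from the quotient.** Let $\Phi=\varphi\circ\widehat{g/h}$ if $h\neq0$ in $F$, and $\Phi\equiv1$ if $h=0$ in $F$. By Lemma A, $\Phi\colon M\to S^1$ is continuous on all of $M$, including the points where $\hat g=\hat h=0$.

**Step 3. Identify $\Phi$ on $A$.** We claim that on $A$
$$\Phi=\frac{z^2}{|z|^2}=f^2e^{2i\theta}.\qquad(6)$$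
The second equality is the square of (5). For the first, suppose $h=0$. Then $z=\hat g$ is real and non-zero on $A$, so $z^2/|z|^2=1=\Phi$. Suppose now $h\ne0$ and let $\xi\in A$. Both $\xi(g)$ and $\xi(h)$ are finite. If $\xi(h)\neq0$, then $\xi(g/h)=\xi(g)/\xi(h)$. If $\xi(h)=0$, then $\xi(g)\in\mathbb R\setminus\{0\}$ because $z\ne0$ on $A$; so $g\neq0$, $\xi(h/g)=0$ and $\xi(g/h)=\infty$. In both cases (4) with $u=\xi(g)$, $v=\xi(h)$ gives $\Phi(\xi)=z(\xi)^2/|z(\xi)|^2$.

**Step 4. Remove the error $e^{2i\theta}$.** By Tietze extend $\theta$ to a continuous $\Theta\colon M\to\mathbb R$. Then $\Phi e^{-2i\Theta}\colon M\to S^1$ is continuous and equals $f^2$ on $A$ by (6). $\blacksquare$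

A purely topological model shows that the square is natural. Let
$$N=\{(p,\ell): p\in\mathbb C,\ |p|\le1,\ \ell\subset\mathbb C\text{ a real line through }0,\ p\in\ell\},$$
which is a Möbius band. It is a disc whose center has been replaced by the circle of all lines through it, just as the places over $(0,0)$ in Section 3 see all values of $x/y$. On the boundary circle $A=\{|p|=1\}$ let $f(p,\ell)=p$. Then $f^2$ extends to $N$ by $(p,\ell)\mapsto w^2$, where $w$ is either of the two unit vectors in $\ell$. But $f$ does not extend. Indeed $N$ retracts by deformation, via $(p,\ell)\mapsto(tp,\ell)$ with $t$ going from $1$ to $0$, to its core circle $\{p=0\}$, and under this the boundary circle runs twice around the core. So every map $N\to S^1$ has even degree on $A$, whereas $f$ has degree $1$.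

## 7. A loop around a product of two continua

The disc argument used an arc times an arc. A realizable space that is not totally disconnected has a component with more than one point, but this component need not contain an arc. We therefore need a map on the "boundary of a rectangle" $C\times D$ for arbitrary continua $C,D$, and a winding argument which uses only connectedness and compactness.

**Lemma 3.** Let $C,D$ be compact connected Hausdorff spaces with points $a\neq b$ in $C$ and $c\ne d$ in $D$. Put $B=(\{a,b\}\times D)\cup(C\times\{c,d\})$. There is a continuous $f\colon B\to S^1$ such that for no integer $m\neq0$ does $f^m$ extend continuously to $C\times D\to S^1$.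

If $C=D=[-1,1]$ with the endpoints as chosen points, then $B$ is the boundary of a square, and the map $f$ below is radial projection to the circle.

*Proof.*

**Step 1. Define $f$ as a radial projection.** By Urysohn's lemma choose continuous $u\colon C\to[-1,1]$ with $u(a)=-1$, $u(b)=1$, and $v\colon D\to[-1,1]$ with $v(c)=-1$, $v(d)=1$. On $B$ one of $u(x),v(y)$ is $\pm1$, so
$$f(x,y)=\frac{u(x)+iv(y)}{|u(x)+iv(y)|}$$
is defined and continuous on $B$. Reading off angles on the four sides,
$$f(a,y)=e^{i(\pi-\arctan v(y))},\qquad f(b,y)=e^{i\arctan v(y)},\qquad(7)$$
$$f(x,c)=e^{i(-\pi/2+\arctan u(x))},\qquad f(x,d)=e^{i(\pi/2-\arctan u(x))}.\qquad(8)$$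

**Step 2. Lift an extension along $D$.** This step makes it possible to measure the change of angle from $c$ to $d$ for each $x\in C$. Suppose $G\colon C\times D\to S^1$ is continuous with $G|_B=f^m$. Put $G_x=G(x,\cdot)\colon D\to S^1$. Since $D$ is compact, $x\mapsto G_x$ is continuous for the sup norm. If $\|G_x-G_{x'}\|<1$, then $G_{x'}/G_x$ has values at distance less than $1$ from $1$, so
$$G_{x'}=G_xe^{i\eta},\qquad\eta=\operatorname{Arg}(G_{x'}/G_x)\colon D\to\mathbb R\text{ continuous},\qquad(9)$$
and $\|\eta\|\to0$ as $x'\to x$. Let $E$ be the set of all $x\in C$ for which $G_x=e^{i\theta_x}$ with some continuous $\theta_x\colon D\to\mathbb R$. By (9), for $x'$ near $x$ we have $x'\in E$ if and only if $x\in E$. So $E$ and its complement are open. By (7), $G_a=f(a,\cdot)^m$ has the logarithm $m(\pi-\arctan v)$, so $a\in E$. As $C$ is connected, $E=C$.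

**Step 3. The change of angle is a continuous function on $C$.** Since $D$ is connected, $\theta_x$ is unique up to an additive constant in $2\pi\mathbb Z$. So $\tau(x):=\theta_x(d)-\theta_x(c)$ is well defined. For $x'$ near $x$ we may take $\theta_{x'}=\theta_x+\eta$, so $\tau(x')-\tau(x)=\eta(d)-\eta(c)\to0$ as $x'\to x$. Hence $\tau$ is continuous.

**Step 4. Compute $\tau(b)-\tau(a)$ from the sides $\{a\}\times D$ and $\{b\}\times D$.** By (7) we may use the logarithms $m(\pi-\arctan v)$ of $G_a$ and $m\arctan v$ of $G_b$. With $v(c)=-1$ and $v(d)=1$,
$$\tau(a)=-m\Big(\frac\pi4+\frac\pi4\Big)=-\frac{m\pi}2,\qquad\tau(b)=\frac{m\pi}2,\qquad \tau(b)-\tau(a)=m\pi.$$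

**Step 5. Compute it again from the sides $C\times\{c\}$ and $C\times\{d\}$.** By (8),
$$e^{i\tau(x)}=\frac{G(x,d)}{G(x,c)}=e^{im(\pi-2\arctan u(x))}.$$
So $\tau-m(\pi-2\arctan u)$ is continuous with values in $2\pi\mathbb Z$ on the connected space $C$, hence constant. Therefore
$$\tau(b)-\tau(a)=-2m\big(\arctan u(b)-\arctan u(a)\big)=-2m\Big(\frac\pi4+\frac\pi4\Big)=-m\pi.$$
Comparing with Step 4, $m\pi=-m\pi$, so $m=0$. $\blacksquare$

## 8. Which products are realizable

*Proof of Theorem 2.*

**Step 1. A totally disconnected factor suffices.** Realizable spaces are compact Hausdorff. If one of $X,Y$ is totally disconnected, it is boolean, and $X\times Y$ is realizable by (iii).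

**Step 2. Two factors that are not totally disconnected give a contradiction.** Suppose neither $X$ nor $Y$ is totally disconnected, but $X\times Y\cong M(F)$ for some field $F$. Then $X$ and $Y$ have components $C$ and $D$ with at least two points. Components are connected and closed, so $C$ and $D$ are compact connected Hausdorff spaces. Take $B\subseteq C\times D$ and $f\colon B\to S^1$ as in Lemma 3. $B$ is closed in $X\times Y\cong M(F)$, so by Theorem 1 the map $f^2$ extends continuously to $X\times Y$, hence to $C\times D$. This contradicts Lemma 3 with $m=2$.

**Step 3. The torus.** For $X=Y=S^1$, realizable by (iv), neither factor is totally disconnected, so the torus is not realizable. $\blacksquare$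

**Corollary 4.** Let $(X_i)_{i\in I}$ be non-empty realizable spaces. Then $\prod X_i$ is realizable if and only if at most one $X_i$ is not boolean.

*Proof.* A product of boolean spaces is boolean. If exactly one $X_j$ is non-boolean, then $\prod X_i$ is $X_j$ times the boolean space $\prod_{i\ne j}X_i$, and (iii) applies. If all are boolean, the product is $M(\mathbb R)$, which is a point, times a boolean space, and (iii) applies again. If $X_i$ and $X_j$ are both non-boolean with $i\neq j$, fix points in all other factors. This exhibits $X_i\times X_j$ as a closed subspace of the product. If the product were realizable, so would be $X_i\times X_j$ by (i), contradicting Theorem 2. $\blacksquare$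

**Corollary 5.** A realizable space contains no product of two continua (compact connected Hausdorff spaces) having more than one point each. In particular it contains no 2-disc. So no space containing a subset homeomorphic to $\mathbb R^n$ with $n\geq2$ is realizable; this covers all non-empty manifolds and all polyhedra of dimension $\ge2$.

*Proof.* Suppose $M(F)$ contains a copy of $C\times D$. This copy is compact, and so is $B$ inside it; hence $B$ is closed in $M(F)$. By Theorem 1, $f^2$ extends from $B$ to $M(F)$ and hence to $C\times D$, contradicting Lemma 3. A 2-disc is homeomorphic to $[0,1]\times[0,1]$, and $\mathbb R^n$ with $n\ge2$ contains one. $\blacksquare$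

## 9. Cohomological dimension with $2$ inverted

Theorem 1 says more than that there are no discs. To express this, let $\check H$ denote Čech cohomology. We use standard facts for compact Hausdorff spaces and pairs (Eilenberg–Steenrod; Spanier, *Algebraic Topology*, Ch. 6):

- exact sequences of pairs, and Mayer–Vietoris sequences for closed sets, absolute and relative;
- continuity: the cohomology of an inverse limit, in particular of a directed intersection of closed sets, is the direct limit of the cohomologies;
- universal coefficients: for $R$ equal to $\mathbb Z$ or $\mathbb Z[\frac12]$ and an $R$-module $G$ there are exact sequences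
$$0\to\check H^k(X,A;R)\otimes_RG\to\check H^k(X,A;G)\to\mathrm{Tor}^R\big(\check H^{k+1}(X,A;R),G\big)\to0;\qquad(10)$$
- $\check H^1(A;\mathbb Z)\cong[A,S^1]$, the group of homotopy classes of maps, with group law given by multiplication of maps.

For $A=S^1$ the last isomorphism is the degree. In the Möbius band of Section 6, restriction from $N$ to $A$ is multiplication by $2$ on $\mathbb Z$, with cokernel $\mathbb Z/2$.

One writes $\dim_GX\le1$ if $\check H^k(X,A;G)=0$ for all closed $A\subseteq X$ and all $k\geq2$. For a disc $\Delta$ this fails for every $G\ne0$, since $\check H^2(\Delta,\partial\Delta;G)\cong G$.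

**Theorem 6.** For every field $F$, closed $A\subseteq M=M(F)$, $k\ge2$ and $\mathbb Z[\frac12]$-module $G$: $\check H^k(M,A;G)=0$. That is, $\dim_GM(F)\le1$.

*Proof.* First let $G=\mathbb Z[\frac12]$ and write $\check H^k(\cdot)$ for $\check H^k(\cdot;G)$.

**Step 1. Classes of degree $1$ extend.** By Theorem 1, the cokernel of $\check H^1(M;\mathbb Z)\to\check H^1(A;\mathbb Z)$ is killed by $2$, for each closed $A$: the class $2[f]=[f^2]$ comes from $M$. Since $\mathbb Z[\frac12]$ is torsion-free, (10) gives $\check H^k(\cdot)=\check H^k(\cdot;\mathbb Z)\otimes\mathbb Z[\frac12]$. Tensoring is right exact and kills the cokernel, so $\check H^1(M)\to\check H^1(A)$ is surjective for every closed $A$.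

**Step 2. $\check H^2(K)=0$ for every closed $K\subseteq M$.** Let $\omega\in\check H^2(K)$. A point is the intersection of its closed neighborhoods in $K$ and has $\check H^2=0$. So by continuity $\omega$ vanishes on a closed neighborhood of each point. By compactness $K=A_1\cup\dots\cup A_r$ with $A_j$ closed and $\omega|_{A_j}=0$. For closed $A,B\subseteq M$ consider the exact sequence
$$\check H^1(A)\oplus\check H^1(B)\to\check H^1(A\cap B)\to\check H^2(A\cup B)\to\check H^2(A)\oplus\check H^2(B).$$
The first map is surjective, because by Step 1 a class on $A\cap B$ extends to $M$, hence to $A$. So the last map is injective. Applying this to $A=A_1\cup\dots\cup A_j$ and $B=A_{j+1}$, we find inductively that $\omega$ vanishes on $A_1\cup\dots\cup A_j$ for every $j$. For $j=r$ this says $\omega=0$.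

**Step 3. $\check H^k(K)=0$ for every closed $K\subseteq M$ and $k\ge2$.** Induct on $k$. Suppose $\check H^k$ vanishes on all closed subsets of $M$, where $k\geq2$. Then $\check H^k(A\cap B)=0$, so $\check H^{k+1}(A\cup B)\to\check H^{k+1}(A)\oplus\check H^{k+1}(B)$ is injective, and the argument of Step 2 gives $\check H^{k+1}(K)=0$.

**Step 4. Pairs.** In the exact sequence
$$\check H^{k-1}(M)\to\check H^{k-1}(A)\to\check H^k(M,A)\to\check H^k(M)$$
the last group is $0$ for $k\geq2$ by Step 3. The first map is surjective: for $k=2$ by Step 1, and for $k\ge3$ because its target is $0$. So $\check H^k(M,A)=0$ for $k\ge2$.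

**Step 5. General coefficients.** Let $G$ be any $\mathbb Z[\frac12]$-module and $k\ge2$. In (10) with $R=\mathbb Z[\frac12]$ both outer terms vanish by Step 4, so $\check H^k(M,A;G)=0$. $\blacksquare$

## 10. The space $M(\mathbb Q(x_1,\dots,x_n))$ has dimension $n$

Theorem 6 does not bound covering dimension, and the exponent $2$ in Theorem 1 cannot be improved. Both follow from one family of fields.

**Theorem 7.** Let $n\ge1$ and $F=\mathbb Q(x_1,\dots,x_n)$. Then $M(F)$ is compact metrizable of covering dimension exactly $n$. Consequently:

- for every $n$ there is a realizable subspace of $\mathbb R^{2n+1}$ of dimension $n$, and Theorem 6 cannot be extended to $G=\mathbb Z$ or $\mathbb Z/2$;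
- the exponent $2$ in Theorem 1 is optimal: the integers $m$ such that $f^m$ extends for all $F,A,f$ are exactly the even ones.

*Proof.* Put $M=M(F)$ and $Y=(\mathbb P^1_{\mathbb Q})^n$, with function field $F$.

**Step 1. Metrizability.** $\mathcal X(F)$ is a compact subspace of $\{0,1\}^F$, and $F$ is countable, so $\mathcal X(F)$ is compact metrizable. So is its Hausdorff continuous image $M$.

**Step 2. The system of models.** We want to write $M$ as a limit of manifolds on which more and more elements of $F$ become everywhere defined. A model is a smooth projective variety $X$ over $\mathbb Q$ with function field $F$, with a birational morphism $X\to Y$ inducing the identity on $F$. We fix an embedding $X\subseteq\mathbb P^N$ for each model. We say that $X'$ dominates $X$ if the identity of $F$ comes from a morphism $\pi\colon X'\to X$; such a morphism is unique. An element $a\in F$ is a rational map $X\dashrightarrow\mathbb P^1$; if this is defined everywhere, we say that $a$ is a morphism on $X$. For $n=2$, for example, $x_1/x_2$ is not a morphism on $Y$, being undefined at $(0,0)$ and $(\infty,\infty)$, but it is a morphism on the blow-up of $Y$ at these two points.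

Given models $X_1,X_2$ and $a_1,\dots,a_s\in F$, there is a model dominating both on which all $a_j$ are morphisms. To see this, let $V\subseteq Y$ be a non-empty open set on which the rational maps to $X_1$, $X_2$ and the $a_j$ are all defined, and let $\Gamma$ be the closure of the image of the resulting map $V\to X_1\times X_2\times(\mathbb P^1)^s$. It is a projective variety with function field $F$. Hironaka's resolution theorem gives a smooth projective variety $X$ with a birational morphism $X\to\Gamma$, and the projections from $\Gamma$ do the rest. So the system of models is directed, and any finite set of elements of $F$ become morphisms on some model.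

**Step 3. The center of a real place on a model.** This step defines a map $M\to X(\mathbb R)$, $\xi\mapsto x_X(\xi)$, and shows that the maps for different models fit together. Let $X\subseteq\mathbb P^N$ have homogeneous coordinates $T_0,\dots,T_N$. Choose $j_0$ such that $T_{j_0}$ does not vanish identically on $X$ and let $t_j=T_j/T_{j_0}\in F$. Let $\xi\in M$ have valuation ring $\mathcal O$. In a valuation ring, divisibility is total, so there is $k$ with $t_k\neq0$ and $t_j/t_k\in\mathcal O$ for all $j$. Put
$$x_X(\xi)=\big(\xi(t_0/t_k):\dots:\xi(t_N/t_k)\big).\qquad(11)$$
The $k$-th coordinate is $1$. A homogeneous equation of $X$ holds for $(t_0,\dots,t_N)$, hence for $(t_0/t_k,\dots,t_N/t_k)$, and applying $\xi$ we see that $x_X(\xi)\in X(\mathbb R)$. If $k'$ is another admissible index, then $t_k/t_{k'}$ is a unit of $\mathcal O$, and the two coordinate vectors differ by the non-zero factor $\xi(t_k/t_{k'})$. So the point is well defined. It has three properties.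

(a) If $r\in F$ is regular at $x=x_X(\xi)$, then $\xi(r)=r(x)$. Indeed, near $x$ we have $r=p/q$ with homogeneous polynomials $p,q$ of the same degree over $\mathbb Q$ and $q(x)\neq0$. In $F$, $r=p(t_0/t_k,\dots)/q(t_0/t_k,\dots)$. Applying $\xi$ gives $r(x)$, since the denominator has non-zero finite value.

(b) If $a\in F$ is a morphism on $X$, then $\xi(a)=a(x)$ in $\mathbb P^1(\mathbb R)$. If $a(x)\ne\infty$, this is (a). If $a(x)=\infty$, then $a^{-1}$ is regular at $x$ with value $0$, so $\xi(a^{-1})=0$ and $\xi(a)=\infty$.

(c) If $\pi\colon X'\to X$ is a domination, then $\pi(x_{X'}(\xi))=x_X(\xi)$. Put $x'=x_{X'}(\xi)$, $w=\pi(x')$, and choose $k$ with $T_k(w)\neq0$. Then $t_k\ne0$, and each $(T_j/T_k)\circ\pi$ is regular at $x'$ and represents $t_j/t_k\in F$. By (a), $\xi(t_j/t_k)=(T_j/T_k)(w)$ is finite for all $j$. So $k$ is admissible in (11), and $x_X(\xi)=w$.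

By (c) we obtain a map $M\to\varprojlim X(\mathbb R)$.

**Step 4. This map is continuous and injective.** Let $\xi\in M$ and let $k$ be admissible for $\xi$. The set of $\eta\in M$ for which all $\eta(t_j/t_k)$ are finite is an open neighborhood of $\xi$ by Lemma A. On it $x_X(\eta)$ is given by (11) with the same $k$, and its coordinates are continuous by Lemma A. For injectivity, let $\xi,\eta$ have the same image and let $a\in F$. On a model $X$ where $a$ is a morphism, (b) gives $\xi(a)=a(x_X(\xi))=a(x_X(\eta))=\eta(a)$.

**Step 5. A density statement.** To extend algebraic identities by continuity we need: if $X$ is a model and $Z\subsetneq X$ is Zariski closed, then $Z(\mathbb R)$ has empty interior in $X(\mathbb R)$. Since $X$ is smooth, $X(\mathbb R)$ is a real-analytic manifold of dimension $n$. Let $x\in Z(\mathbb R)$ and suppose a Euclidean neighborhood of $x$ in $X(\mathbb R)$ lies in $Z(\mathbb R)$. Near $x$ there is a regular function $g\ne0$ in $F$ vanishing on $Z$. Regular parameters $s_1,\dots,s_n$ of the regular local ring $\mathcal O_{X_{\mathbb R},x}$ are local analytic coordinates at $x$, and Taylor expansion at $x$ is the injection of this ring into its completion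 $\mathbb R[[s_1,\dots,s_n]]$. As $g$ vanishes near $x$, its Taylor series is $0$, so $g=0$ in $\mathcal O_{X_{\mathbb R},x}$. The map from the local ring of $X$ at the point below $x$ to $\mathcal O_{X_{\mathbb R},x}$ is a flat local homomorphism, hence injective. So $g=0$ in $F$, a contradiction.

**Step 6. The map is surjective.** Let $(x_X)_X$ be compatible points $x_X\in X(\mathbb R)$. For $a\in F$ put $\xi(a)=a(x_X)$ for any model $X$ on which $a$ is a morphism. Any two such models are dominated by a third, so by compatibility $\xi(a)$ does not depend on $X$. We check that $\xi$ is a place. Clearly $\xi(1)=1$. Let $a,b\in F$ and choose $X$ on which $a,b,a+b,ab$, and $a^{-1}$ if $a\ne0$, are morphisms. They induce continuous maps $X(\mathbb R)\to\mathbb P^1(\mathbb R)$. On a non-empty Zariski-open subset of $X$ all of them are regular and the identities for sum, product and inverse hold pointwise; by Step 5 its real points are dense in $X(\mathbb R)$. By continuity the identities hold at $x_X$ whenever the right-hand sides are defined: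
$$\xi(a+b)=\xi(a)+\xi(b),\quad \xi(ab)=\xi(a)\xi(b)\quad\text{if }\xi(a),\xi(b)\in\mathbb R,\qquad\xi(a^{-1})=\xi(a)^{-1},$$
the last with $0^{-1}=\infty$ and $\infty^{-1}=0$. So $\xi\in M$.

It remains to see that $x_X(\xi)=x_X$ for each model $X$. Choose $k$ with $T_k(x_X)\neq0$ and a model $X'$ dominating $X$, via $\pi$, on which all $t_j/t_k$ are morphisms. At $x_{X'}$ the function $(T_j/T_k)\circ\pi$ is regular and represents $t_j/t_k$, so the morphism $t_j/t_k$ has at $x_{X'}$ the finite value $(T_j/T_k)(x_X)$. Thus $\xi(t_j/t_k)=(T_j/T_k)(x_X)$ for all $j$, and (11) gives $x_X(\xi)=x_X$.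

A continuous bijection between compact Hausdorff spaces is a homeomorphism, so
$$M\cong\varprojlim X(\mathbb R).\qquad(12)$$

**Step 7. $\dim M\le n$.** Each $X(\mathbb R)$ is a compact $n$-manifold. Inverse limits of compact spaces of dimension $\le n$ have dimension $\le n$ (Engelking, *Dimension Theory*), so (12) gives the claim.

**Step 8. $\dim M\geq n$.** We show that a cohomology class of the torus $Y(\mathbb R)=(S^1)^n$ survives in the limit. Let $X$ be a model. The morphism $\pi\colon X\to Y$ is an isomorphism over a non-empty Zariski-open $U\subseteq Y$, and $U(\mathbb R)\neq\emptyset$ by Step 5 applied to $Y$. So $X(\mathbb R)\to Y(\mathbb R)$ is a homeomorphism over the open set $U(\mathbb R)$. Pick $y\in U(\mathbb R)$ and let $x$ be its only real preimage. With coefficients $\mathbb Z/2$ consider the commutative square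
$$\begin{array}{ccc}H^n(Y(\mathbb R),Y(\mathbb R)\setminus\{y\})&\longrightarrow&H^n(Y(\mathbb R))\\ \downarrow&&\downarrow\\ H^n(X(\mathbb R),X(\mathbb R)\setminus\{x\})&\longrightarrow&H^n(X(\mathbb R)).\end{array}$$
The left vertical map is an isomorphism by excision, as $\pi$ is a homeomorphism near $x$. For a compact $n$-manifold $W$ and a point $w\in W$, the map $H^n(W,W\setminus\{w\})\to H^n(W)$ is dual to $H_n(W)\to H_n(W,W\setminus\{w\})$. The latter is surjective because of the fundamental class mod $2$, and it is an isomorphism if $W$ is connected. So the lower map is injective and the upper one is an isomorphism. Hence $H^n(Y(\mathbb R);\mathbb Z/2)\to H^n(X(\mathbb R);\mathbb Z/2)$ is injective for every model $X$. By continuity and (12),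
$$\check H^n(M;\mathbb Z/2)=\varinjlim H^n(X(\mathbb R);\mathbb Z/2)\ne0,\qquad(13)$$
since the non-zero class of $Y(\mathbb R)$ stays non-zero at every stage. Čech cohomology vanishes above the covering dimension, so $\dim M\ge n$.

**Step 9. The first consequence.** By the Menger–Nöbeling theorem, $M$ embeds in $\mathbb R^{2n+1}$. For $n\ge2$, (13) says that Theorem 6 fails for $G=\mathbb Z/2$, with $A=\emptyset$ and $k=n$. If it held for $G=\mathbb Z$, then $\check H^n(M;\mathbb Z)=\check H^{n+1}(M;\mathbb Z)=0$, and (10) with $R=\mathbb Z$ would give $\check H^n(M;\mathbb Z/2)=0$, a contradiction.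

**Step 10. The second consequence.** Even powers $f^{2l}=(f^2)^l$ always extend by Theorem 1. Suppose that for some odd $m$ all $f^m$ extended. Then every
$$f=f^m\cdot(f^2)^{-(m-1)/2}$$
would extend. The Hurewicz–Wallman criterion says that a compact metrizable space has dimension $\le1$ if and only if every continuous map from a closed subset to $S^1$ extends to the whole space. So $\dim M(\mathbb Q(x_1,x_2))\le1$, contradicting what we have proved for $n=2$. $\blacksquare$

## 11. Compact subsets of $\mathbb R^3$

**Theorem 8.** No compact subset of $\mathbb R^3$ of dimension $>1$ is realizable. (By Theorem 7 this fails for $\mathbb R^5$.)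

The point is that in $\mathbb R^3$ duality makes the relevant integral cohomology torsion-free, so that Theorem 6 controls it although it says nothing at the prime $2$. For the statement about $\mathbb R^5$ take $n=2$ in Theorem 7.

*Proof.* Let $X\subseteq\mathbb R^3$ be compact and realizable.

**Step 1. Relative cohomology of a convex piece.** We show that $\check H^k(X,X\setminus K;\mathbb Z)=0$ for $k\ge2$ and every convex open $K\subseteq\mathbb R^3$. This is trivial for $K=\emptyset$, so let $K\neq\emptyset$. Since $K$ is homeomorphic to $\mathbb R^3$, Corollary 5 gives $K\not\subseteq X$. Alexander duality for the compact pair $(X,X\setminus K)$, followed by excision for the open sets $\mathbb R^3\setminus X$ and $K$, gives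
$$\check H^k(X,X\setminus K;\mathbb Z)\cong H_{3-k}\big((\mathbb R^3\setminus X)\cup K,\ \mathbb R^3\setminus X\big)\cong H_{3-k}(K,K\setminus X).$$
For $k>3$ this is $0$. For $k=3$ it is $H_0(K,K\setminus X)$, which is $0$ because $K$ is path connected and $K\setminus X\neq\emptyset$. For $k=2$, since $H_1(K)=0$, it is
$$L=\ker\big(H_0(K\setminus X)\to H_0(K)\big),$$
a subgroup of a free abelian group, hence free abelian. (For $X$ a flat disc and $K$ a small ball around an interior point, $K\setminus X$ has two components and $L\cong\mathbb Z$.) By Theorem 6, $L\otimes\mathbb Z[\frac12]\cong\check H^2(X,X\setminus K;\mathbb Z[\frac12])=0$. As $L$ is free, $L=0$.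

**Step 2. Finite unions of convex pieces.** We show by induction on $r$ that $\check H^k(X,X\setminus W;\mathbb Z)=0$ for all $k\ge2$ if $W$ is a union of $r$ convex open sets. The case $r=1$ is Step 1. Let $W$ be a union of $r$ convex open sets, $K$ convex open, and $W'=W\cup K$. Then $W\cap K$ is again a union of $r$ convex open sets, some perhaps empty. The closed sets $X\setminus W$ and $X\setminus K$ have intersection $X\setminus W'$ and union $X\setminus(W\cap K)$. So the relative Mayer–Vietoris sequence contains the exact piece
$$\check H^k(X,X\setminus W)\oplus\check H^k(X,X\setminus K)\to\check H^k(X,X\setminus W')\to\check H^{k+1}\big(X,X\setminus(W\cap K)\big).$$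
For $k\geq2$ the outer terms vanish by the induction hypothesis and Step 1, so the middle term vanishes.

**Step 3. All closed subsets.** Let $A\subseteq X$ be closed. Consider the sets $X\setminus W$, where $W$ is a finite union of open balls disjoint from $A$. They form a directed family, and their intersection is $A$ because the open set $\mathbb R^3\setminus A$ is a union of balls. By continuity and Step 2, $\check H^2(X,A;\mathbb Z)=0$.

**Step 4. Extension of maps and dimension.** By Step 3 and the exact sequence of $(X,A)$, the map $\check H^1(X;\mathbb Z)\to\check H^1(A;\mathbb Z)$ is surjective, that is, $[X,S^1]\to[A,S^1]$ is surjective. So given $f\colon A\to S^1$, there is a continuous $g\colon X\to S^1$ with $g|_A$ homotopic to $f$. Cut the homotopy into finitely many stages with successive sup-distances less than $1$. As in (9), each quotient of successive stages is $e^{i\eta}$ with a continuous real function $\eta$, so $f=g|_A\,e^{i\theta}$ with $\theta\colon A\to\mathbb R$ continuous. Extend $\theta$ to $\Theta\colon X\to\mathbb R$ by Tietze. Then $g\,e^{i\Theta}$ extends $f$. So every continuous map from a closed subset of $X$ to $S^1$ extends to $X$, and $\dim X\le1$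 by the Hurewicz–Wallman criterion. $\blacksquare$
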